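\title{A dualizable finite semigroup generating a residually large variety}

\begin{abstract}
To a finite group $G$ we attach the semigroup $M_G$ that consists of $G$, a second copy of $G$ on which $G$ acts from the left, and a zero. For $G=\mathbb F_p\rtimes C$ with $p$ an odd prime and $1\ne C\le\mathbb F_p^*$, we show that $M_G$ is dualizable and generates a residually large variety. Hence a finite semigroup generating a residually large variety need not be inherently nondualizable; the semigroup $M_{S_3}$, with $13$ elements, is a counterexample. For an arbitrary finite group $G$, the variety generated by $M_G$ is residually small if and only if $G$ is abelian, and $M_G$ has a finite-type form of dualizability if and only if $G$ has. On the positive side, a finite semigroup is inherently nondualizable if its variety contains a nilpotent semigroup that is not null, and a finite commutative semigroup generating a residually large variety is inherently nondualizable.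
\end{abstract}

\section{Introduction}\label{sec:intro}

All semigroups are nonempty and are considered in the signature $\langle\cdot\rangle$; we write $A\le B$ if $A$ is a subsemigroup of $B$. A finite semigroup $M$ generates two classes. The \emph{quasivariety} $\mathbb{ISP}(M)$ consists of the isomorphic copies of subsemigroups of direct powers of $M$; equivalently, of the semigroups $A$ whose points are separated by the homomorphisms $A\to M$. The \emph{variety} $\mathsf V(M)$ consists of the homomorphic images of members of $\mathbb{ISP}(M)$; equivalently, of the semigroups that satisfy all identities of $M$. This paper compares a finiteness property of the first class with a finiteness property of the second.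

\subsection*{Dualizability}
Let $A\in\mathbb{ISP}(M)$. Give $M$ the discrete topology and $M^A$ the product topology. Then $\hom(A,M)$ is a closed subset of $M^A$, hence compact. Each $a\in A$ defines a continuous \emph{evaluation} $\hom(A,M)\to M$, $h\mapsto h(a)$, and distinct elements define distinct evaluations. So $A$ can be recovered from $\hom(A,M)$ as soon as the evaluations can be recognized among all maps $\varphi\colon\hom(A,M)\to M$. The theory of natural dualities (Davey and Werner; Clark and Davey) asks for a recognition by finitary structure on $M$ alone.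

A \emph{compatible relation} is a subsemigroup $R\le M^k$, and $\varphi$ \emph{preserves} $R$ if $(\varphi(h_1),\dots,\varphi(h_k))\in R$ whenever $(h_1(a),\dots,h_k(a))\in R$ for all $a\in A$. A \emph{compatible partial operation} is a homomorphism $g\colon R\to M$ with $R\le M^k$ (an \emph{operation} if $R=M^k$), and $\varphi$ preserves $g$ if it preserves $R$ and $\varphi(g\circ(h_1,\dots,h_k))=g(\varphi(h_1),\dots,\varphi(h_k))$ whenever $(h_1,\dots,h_k)$ maps $A$ into $R$. Evaluations preserve all of these. An \emph{alter ego} of $M$ is the discrete space $M$ with a set of compatible operations, partial operations and relations. The semigroup $M$ is \emph{dualizable} if it has an alter ego such that, for every $A\in\mathbb{ISP}(M)$, every continuous map $\hom(A,M)\to M$ preserving the structure of the alter ego is an evaluation. It is \emph{inherently nondualizable} if no finite semigroup $N$ with $M\in\mathbb{ISP}(N)$ is dualizable. A dualizable $M$ is not inherently nondualizable (take $N=M$), and if some $T\in\mathbb{ISP}(M)$ is inherently nondualizable, then so is $M$.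

\subsection*{Residual size}
Let $\Delta$ denote the equality relation; a congruence is \emph{trivial} if it equals $\Delta$. A semigroup $S$ with $|S|\ge2$ is \emph{subdirectly irreducible} if some pair $c\ne d$ lies in every nontrivial congruence of $S$. In such an $S$, if two congruences intersect in $\Delta$, then one of them is $\Delta$. Given any $S$ and $c\ne d$ in $S$, Zorn's lemma gives a congruence $\theta$ maximal with respect to $(c,d)\notin\theta$, and $S/\theta$ is subdirectly irreducible, since every congruence properly containing $\theta$ contains $(c,d)$. A variety is \emph{residually small} if some cardinal bounds the sizes of its subdirectly irreducible members, and \emph{residually large} otherwise.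

\subsection*{The problem}
Davey, Pitkethly and Willard showed that a finite algebra generating a residually large congruence meet semidistributive variety is inherently nondualizable. Quackenbush and Szab\'o showed that a finite group with a nonabelian Sylow subgroup is inherently nondualizable, and Jackson showed that every non-normal finite band is inherently nondualizable. The following problem is posed in \cite{Jackson}.

\begin{quote}
\emph{Is every finite semigroup that generates a residually large variety inherently nondualizable?}
\end{quote}

There is a reason to guess yes. A residually large variety contains an infinite subdirectly irreducible $S$, with a pair $c\neq d$ as above. A homomorphism from $S$ to a finite semigroup has nontrivial kernel by the pigeonhole principle, so it identifies $c$ and $d$: finite images of $S$ see too little. The criterion for inherent nondualizability in Lemma~\ref{lem:criterion} below exploits the same effect, namely an infinite set that every homomorphism to a finite semigroup almost collapses. The weak point of the analogy is that $S$ may arise only as a quotient, while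 dualizability concerns $\mathbb{ISP}(M)$, whose members have enough homomorphisms to $M$. The answer is no, and our counterexample lives in this gap.

\subsection*{The semigroups $M_G$ and the results}
For a group $G$ let $X=\{x_g:g\in G\}$ be a copy of $G$ and let $M_G=G\cup X\cup\{0\}$ (disjoint union), with
\[
g\cdot h=gh,\qquad g\cdot x_h=x_{gh},\qquad x_h\cdot m=0\cdot m=m\cdot 0=0\qquad(g,h\in G,\ m\in M_G).
\]
This is a semigroup: each of $(ab)c$ and $a(bc)$ is nonzero exactly if $a,b\in G$ and $c\in G\cup X$, and then they agree. The only idempotents are $0$ and $1$. We use the following rules, read off from the definition, for $m,m'\in M_G$.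
\begin{itemize}
\item[(M1)] $mm'\ne0$ if and only if $m\in G$ and $m'\ne0$; in this case $mm'$ and $m'$ lie both in $G$ or both in $X$.
\item[(M2)] $G$ acts freely on $G\cup X$: if $g,g'\in G$, $m\neq0$ and $gm=g'm$, then $g=g'$.
\item[(M3)] $1\cdot m=m$. If $G$ is finite and $n=2|G|$, then $m^n=1$ for $m\in G$ and $m^n=0$ for $m\notin G$.
\end{itemize}
For a prime $p$ and a subgroup $C\le\mathbb F_p^*$ let $\mathbb F_p\rtimes C$ be the group on $\mathbb F_p\times C$ with $(v,\varepsilon)(v',\varepsilon')=(v+\varepsilon v',\varepsilon\varepsilon')$. If $\varepsilon\neq1$, then $(1,1)(0,\varepsilon)=(1,\varepsilon)\ne(\varepsilon,\varepsilon)=(0,\varepsilon)(1,1)$, so the group is nonabelian when $C\ne1$. For $p=3$ and $C=\{\pm1\}$ it is $S_3$.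

\begin{theorem}\label{thm:A}
Let $p$ be an odd prime, $1\ne C\le\mathbb F_p^*$ and $G=\mathbb F_p\rtimes C$ (for example $G=S_3$). Then $M_G$ is dualizable and generates a residually large variety.
\end{theorem}

Thus $M_{S_3}$, which has $6+6+1=13$ elements, generates a residually large variety and is not inherently nondualizable.

We prove dualizability in a finite form. Let $k\ge1$. A map $\varphi\colon\hom(A,M)\to M$ is \emph{$k$-local} if for all $h_1,\dots,h_k\in\hom(A,M)$ there is $a\in A$ with $\varphi(h_i)=h_i(a)$ for all $i$; such an $a$ is a \emph{witness} for $h_1,\dots,h_k$. The $h_i$ may be repeated, so a $k$-local map is $j$-local for $j\le k$. The finite semigroup $M$ is \emph{$k$-local} if for every finite $A\in\mathbb{ISP}(M)$ every $k$-local map $\hom(A,M)\to M$ is an evaluation. A $k$-local semigroup is dualizable (Lemma~\ref{lem:compact}).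

\begin{theorem}\label{thm:B}
Let $G$ be a finite group.
\begin{itemize}
\item[(a)] $\mathsf V(M_G)$ is residually small if and only if $G$ is abelian.
\item[(b)] $M_G$ is $k$-local for some $k$ if and only if $G$ is $k$-local for some $k$.
\end{itemize}
\end{theorem}

So $M_G$ is a counterexample whenever $G$ is a nonabelian finite group that is $k$-local for some $k$. The two parts reflect the gap described above. Homomorphisms into $M_G$ meet only the free action (M2), and this lets us reduce the study of $\hom(A,M_G)$ to an order-theoretic part and a part about homomorphisms into $G$. Quotients, on the other hand, turn $X$ into a coset space $H/K$ for an arbitrary subgroup $K$ of a power $H$ of $G$, and nonnormal subgroups $K$ produce large subdirectly irreducibles.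

The guess is nevertheless correct in two situations. A semigroup $S$ with zero is \emph{nilpotent} if $S^k=\{0\}$ for some $k$, and \emph{null} if $S^2=\{0\}$, where $S^k$ here denotes the set of products of $k$ elements.

\begin{theorem}\label{thm:C}
If $M$ is a finite semigroup and $\mathsf V(M)$ contains a nilpotent semigroup that is not null, then $M$ is inherently nondualizable.
\end{theorem}

\begin{corollary}\label{cor:D}
A finite commutative semigroup generating a residually large variety is inherently nondualizable.
\end{corollary}

Sections~\ref{sec:local}--\ref{sec:transfer} prove Theorems~\ref{thm:A} and~\ref{thm:B}(b); the core is the transfer of locality from $G$ to $M_G$ in Section~\ref{sec:transfer}. Section~\ref{sec:small} bounds the subdirectly irreducibles satisfying two identities, which completes Theorem~\ref{thm:B}(a) and is used again for Corollary~\ref{cor:D}. Section~\ref{sec:nil} proves Theorem~\ref{thm:C} and Corollary~\ref{cor:D}.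

\section{Locality implies dualizability}\label{sec:local}

Let $M$ be a finite semigroup. Members of $\mathbb{ISP}(M)$ are locally finite: if $B\le M^I$ is generated by $b_1,\dots,b_m$, then coordinates $i$ with the same tuple $(b_1(i),\dots,b_m(i))$ give the same projection $B\to M$, so $B$ embeds in a finite power of $M$. In particular every finite member of $\mathbb{ISP}(M)$ embeds in some $M^r$ with $r$ finite.

A map $\varphi\colon\hom(A,M)\to M$ that preserves all subsemigroups of $M^k$ is $k$-local, because it preserves the image of $(h_1,\dots,h_k)\colon A\to M^k$. So $k$-locality of $M$ says that these relations recognize the evaluations for finite $A$. The next lemma passes to infinite $A$. It is an instance of the Duality Compactness Theorem of Willard and Z\'adori; we include the proof.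

\begin{lemma}\label{lem:compact}
If the finite semigroup $M$ is $k$-local, then $M$ is dualizable, by the alter ego whose relations are all subsemigroups of $M^k$.
\end{lemma}

\begin{proof}
Let $A\in\mathbb{ISP}(M)$ and let $\varphi\colon\hom(A,M)\to M$ be continuous and preserve all subsemigroups of $M^k$. Every $h$ has a neighborhood of the form $\{h':h'|_Y=h|_Y\}$, with $Y\subseteq A$ finite, on which $\varphi$ is constant. Finitely many of these neighborhoods cover the compact space $\hom(A,M)$. The corresponding sets $Y$ lie in a finite subsemigroup $B\le A$, and $\varphi(h)$ depends only on $h|_B$.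

One would like to regard $\varphi$ as a map on $\hom(B,M)$, but homomorphisms from $B$ need not extend to $A$. We therefore enlarge $B$ until all obstructions to extension are visible. Consider pairs $(R,z)$ with $R\le M^k$ and $z\in\hom(B,R)$. For finite $C$ with $B\le C\le A$, let $E_C\subseteq R^A$ be the set of maps that extend $z$ and restrict to a homomorphism on $C$. These sets are closed and directed downward, and a member of their intersection is a homomorphism $A\to R$ extending $z$. By compactness of $R^A$, if $z$ does not extend to a homomorphism $A\to R$, then some $E_C$ is empty, that is, $z$ does not extend to a homomorphism $C\to R$. There are finitely many pairs $(R,z)$, so one finite $C$ with $B\le C\le A$ serves for all of them: every $z\colon B\to R$ that extends to $C\to R$ extends to $A\to R$.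

Let $h_1,\dots,h_k\in\hom(C,M)$ and let $R$ be the image of $(h_1,\dots,h_k)\colon C\to M^k$. By the choice of $C$ there is a homomorphism $(h_1',\dots,h_k')\colon A\to R$ with $h_i'|_B=h_i|_B$. In particular every $h\in\hom(C,M)$ agrees on $B$ with some $h'\in\hom(A,M)$, and $\varphi_C(h):=\varphi(h')$ does not depend on the choice of $h'$. As $\varphi$ preserves $R$, we have $(\varphi_C(h_i))_i=(\varphi(h_i'))_i\in R$, so there is $c\in C$ with $\varphi_C(h_i)=h_i(c)$ for all $i$. Thus $\varphi_C$ is $k$-local on $\hom(C,M)$ with $C$ finite, hence it is the evaluation at some $c\in C$. Then $\varphi(h)=\varphi_C(h|_C)=h(c)$ for all $h\in\hom(A,M)$.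
\end{proof}

\section{Nonabelian groups give residually large varieties}\label{sec:large}

Let $H$ be a group and $K\le H$ any subgroup. Identifying $x_h$ with $x_{h'}$ when $hK=h'K$ is a congruence on $M_H$: left multiplication by $g\in H$ respects left cosets of $K$, and all other products involving an $x_h$ are $0$. The quotient is
\[
S(H,K)=H\cup H/K\cup\{0\},\qquad h\cdot h'=hh',\quad h\cdot h'K=hh'K,
\]
with all other products $0$. If $H=G^\kappa$, then the tuples $h\in H$, the tuples $(x_{h(i)})_{i<\kappa}$ for $h\in H$, and the zero tuple form a subsemigroup of $M_G^\kappa$ isomorphic to $M_H$. Hence $S(G^\kappa,K)\in\mathsf V(M_G)$ for every $K\le G^\kappa$.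

The point is an asymmetry: the part $X$ can be collapsed along any subgroup $K$, whereas a congruence that identifies $t\in H$ with $1$ identifies all conjugates of $t$ with $1$.

\begin{example}\label{ex:S3}
Let $K\le S_3$ have order $2$. Then $S=S(S_3,K)$ consists of $S_3$, the three points on which it acts, and $0$. Collapsing the three points is a congruence $\mu$, and every nontrivial congruence $\theta$ contains $\mu$. Indeed, if $\theta$ identifies two points, then it identifies all three, since $S_3$ acts doubly transitively. If $g\mathrel\theta g'$ with $g\ne g'$ in $S_3$, then $gy\mathrel\theta g'y$ for a point $y$ with $gy\ne g'y$. If $g\in S_3$ is related to a point or to $0$, then $gy\mathrel\theta0$ for every point $y$; and if one point is related to $0$, then all are. So $S$ is subdirectly irreducible. It does not lie in $\mathbb{ISP}(M_{S_3})$: otherwise some homomorphism $S\to M_{S_3}$ would have a kernel not containing $\mu$ and so be injective, but the nonidentity element of $K$ fixes a point, contrary to (M2).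
\end{example}

\begin{proposition}\label{prop:large}
If $G$ is a finite nonabelian group, then $\mathsf V(M_G)$ is residually large.
\end{proposition}

\begin{proof}
Choose $a,b\in G$ with $v=aba^{-1}b^{-1}\ne1$. Let $\kappa$ be an infinite cardinal and $H=G^\kappa$. For $g\in G$ and $i<\kappa$ let $g_i\in H$ have entry $g$ at $i$ and $1$ elsewhere. We look for $K\le H$ and a pair $c\ne d$ in $S(H,K)$ that is collapsed by every congruence identifying two of the elements $a_i$.

Let $\theta$ be a congruence on $S(H,K)$ with $a_i\mathrel\theta a_j$, $i\ne j$. Then $t=a_j^{-1}a_i\mathrel\theta1$, and multiplying by $t^{-1}$ gives $1\mathrel\theta t^{-1}$. Hence $tb_it^{-1}b_i^{-1}\mathrel\theta b_ib_i^{-1}=1$. The left side has entry $aba^{-1}b^{-1}=v$ at $i$, entry $a^{-1}a=1$ at $j$, and entry $1$ elsewhere, so it equals $v_i$. Multiplying $v_i\mathrel\theta1$ on the right by the point $K\in H/K$ gives $v_iK\mathrel\theta K$.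

This pair depends on $i$, so we choose $K$ to make all cosets $v_iK$ equal but different from $K$. The group $\langle v\rangle$ is abelian, so $f\mapsto\prod_if(i)$ is a homomorphism from the group of finitely supported $f\in\langle v\rangle^\kappa$ to $\langle v\rangle$. Let $K$ be its kernel. Then $v_0\notin K$ and $v_0^{-1}v_i\in K$ for all $i$. Put $c=K$ and $d=v_0K=v_iK$, so $c\ne d$. Let $\theta$ be a congruence on $S(H,K)$ maximal with $(c,d)\notin\theta$. By the previous paragraph the $a_i$ are pairwise unrelated under $\theta$. So $S(H,K)/\theta$ is a subdirectly irreducible member of $\mathsf V(M_G)$ with at least $\kappa$ elements, and $\kappa$ was arbitrary.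
\end{proof}

\section{The groups $\mathbb F_p\rtimes C$ are $3$-local}\label{sec:groups}

By Proposition~\ref{prop:large} we want a nonabelian group that is $k$-local. The theorem of Quackenbush and Szab\'o suggests avoiding nonabelian Sylow subgroups. The Sylow subgroups of $\mathbb F_p\rtimes C$ are cyclic, being isomorphic to $\mathbb F_p$ or to subgroups of the cyclic group $C$.

A finite subsemigroup of a group is a subgroup, so the finite members of $\mathbb{ISP}(G)$ are groups $H\le G^r$. Two special cases show why the number is $3$. If $H\le\mathbb F_p^r$, the homomorphisms $H\to G$ are the linear forms $f$ on $H$; a witness for $f,f',f+f'$ shows that a $3$-local map is additive, and an additive map on the dual space is an evaluation. If $H\le C^r$, the same argument applies to the characters $H\to C$, and every homomorphism $H\to G$ is conjugate to a character. The general case combines the two.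

\begin{lemma}\label{lem:group}
Let $p$ be a prime and $C\le\mathbb F_p^*$. Then $G=\mathbb F_p\rtimes C$ is $3$-local.
\end{lemma}

\begin{proof}
Identify $\mathbb F_p$ with $\mathbb F_p\times\{1\}\le G$. Let $q=|C|$, a divisor of $p-1$, and let $H\le G^r$.

\emph{Structure of $H$.} The kernel of the projection $H\to C^r$ is $N=H\cap\mathbb F_p^r$, an $\mathbb F_p$-vector space, and $H/N$ embeds in $C^r$, so it is abelian of order prime to $p$ and of exponent dividing $q$. The Schur--Zassenhaus theorem (a normal subgroup of a finite group whose order is prime to its index has a complement) gives $K\le H$ with $H=NK$, $N\cap K=1$ and $K\cong H/N$. The group $K$ acts linearly on $N$ by conjugation. Each $k\in K$ acts as an operator annihilated by $t^q-1$, and this polynomial has $q$ distinct roots in $\mathbb F_p$, namely the elements of $C$. So these operators are diagonalizable with eigenvalues in $C$, and they commute. Simultaneous diagonalization gives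
\[
N=\bigoplus_{\chi\in\hat K}N_\chi,\qquad \hat K=\hom(K,C),\qquad N_\chi=\{u\in N:kuk^{-1}=\chi(k)u\text{ for all }k\in K\}.
\]

\emph{Standard homomorphisms.} Let $\chi\in\hat K$ and $f\in N_\chi^*$; extend $f$ to $N$ by $0$ on the other summands, so that $f(kuk^{-1})=\chi(k)f(u)$ for all $u\in N$, $k\in K$. Put $s_{f,\chi}(uk)=(f(u),\chi(k))$. Since $uk\cdot u'k'=u(ku'k^{-1})\cdot kk'$, we get $s_{f,\chi}(uku'k')=(f(u)+\chi(k)f(u'),\chi(k)\chi(k'))=s_{f,\chi}(uk)s_{f,\chi}(u'k')$, so $s_{f,\chi}\in\hom(H,G)$.

\emph{Every $\alpha\in\hom(H,G)$ has the form $\iota_v\circ s_{f,\chi}$}, where $\iota_v$ is conjugation by $(v,1)$. Elements of $\alpha(N)$ have order dividing $p$, so their $C$-component is $1$, and $f=\alpha|_N$ is a linear form on $N$. Let $\chi\in\hat K$ be the $C$-component of $\alpha|_K$. Conjugation by $(w,\varepsilon)$ acts on $\mathbb F_p$ as multiplication by $\varepsilon$, so $f(kuk^{-1})=\chi(k)f(u)$. If $u\in N_{\chi'}$ with $\chi'\ne\chi$, then $\chi'(k)f(u)=\chi(k)f(u)$ for all $k$, and a $k$ with $\chi'(k)\ne\chi(k)$ gives $f(u)=0$. So $f\in N_\chi^*$. The group $\alpha(K)$ has order prime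 to $p$, so it meets $\mathbb F_p$ trivially, embeds in the cyclic group $C$, and has a generator $(w,\varepsilon)$. If $\varepsilon=1$, then $\alpha(K)=1$ and we put $v=0$. Otherwise put $v=w/(1-\varepsilon)$; then $\iota_v(0,\varepsilon)=(v,1)(0,\varepsilon)(-v,1)=(v-\varepsilon v,\varepsilon)=(w,\varepsilon)$. In both cases $\iota_{-v}\alpha(K)\subseteq\{0\}\times C$. As $\iota_{-v}$ fixes $\mathbb F_p$ pointwise and does not change $C$-components, $\iota_{-v}\alpha(uk)=(f(u),1)(0,\chi(k))=s_{f,\chi}(uk)$.

\emph{Local maps.} Let $\psi\colon\hom(H,G)\to G$ be $3$-local. The image of $s_{0,\chi}$ lies in $\{0\}\times C$, so $\psi(s_{0,\chi})=(0,\beta(\chi))$ with $\beta(\chi)\in C$. A witness $uk$ for $s_{0,\chi},s_{0,\chi'},s_{0,\chi\chi'}$ gives $\beta(\chi\chi')=\chi(k)\chi'(k)=\beta(\chi)\beta(\chi')$, so $\beta\in\hom(\hat K,C)$. Since $C$ is cyclic of order $q$ and the exponent of $K$ divides $q$, the group $\hat K$ is the full character group of $K$, and duality of finite abelian groups says that the natural map $K\to\hom(\hat K,C)$ is an isomorphism. So there is $k_0\in K$ with $\beta(\chi)=\chi(k_0)$ for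 all $\chi$. A witness for $s_{0,\chi},s_{f,\chi}$ shows that $\psi(s_{f,\chi})=(\lambda_\chi(f),\chi(k_0))$ for some $\lambda_\chi(f)\in\mathbb F_p$. A witness for $s_{f,\chi},s_{f',\chi},s_{f+f',\chi}$ shows that $\lambda_\chi\colon N_\chi^*\to\mathbb F_p$ is additive, hence linear, so $\lambda_\chi(f)=f(u_\chi)$ for some $u_\chi\in N_\chi$. Let $h_0=(\sum_\chi u_\chi)k_0$. Then $s_{f,\chi}(h_0)=(f(u_\chi),\chi(k_0))=\psi(s_{f,\chi})$. Finally, a witness $h$ for $s=s_{f,\chi}$ and $\iota_vs$ gives $\psi(\iota_vs)=\iota_v(s(h))=\iota_v(\psi(s))=\iota_vs(h_0)$. So $\psi$ is the evaluation at $h_0$.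
\end{proof}

\section{From $G$ to $M_G$}\label{sec:transfer}

\begin{theorem}\label{thm:transfer}
Let $G$ be a finite group that is $k_G$-local. Then $M_G$ is $k$-local for $k=\max(3,k_G+1)$.
\end{theorem}

Given a $k$-local $\varphi$ on $\hom(A,M_G)$, we must find an element $a^*\in A$ at which $\varphi$ is the evaluation. We do this in two stages. Homomorphisms with values in $\{1,x_1,0\}$ locate $a^*$ up to the action of a group $H\in\mathbb{ISP}(G)$; then the locality of $G$ selects an element of $H$.

\subsection{An example with trivial group}
For $G=1$ only the first stage occurs. Here $M_1=\{1,x,0\}$, where $1$ is a left identity and $x,0$ multiply everything on their right to $0$. Let $A=\{e,a,b,0\}\le M_1^2$ with $e=(1,0)$, $a=(x,x)$, $b=(x,0)$, $0=(0,0)$. The nonzero products are $ee=e$ and $ea=eb=b$. Let $h\in\hom(A,M_1)$. If $h(0)=1$, then $h(c)\cdot1=1$ for all $c$, so $h$ is constantly $1$. Otherwise $h(0)=0$, $h(e)\in\{1,0\}$, $h(a)\in\{x,0\}$ since $a^2=0$, and $h(b)=h(e)h(a)$. All four choices occur: two are the projections, one is the zero map, and $e\mapsto1$, $a,b,0\mapsto0$ is a homomorphism because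 $ee$ is the only product equal to $e$. The rows of the following table are the five homomorphisms, and the columns are the four evaluations.
\[
\begin{array}{c|cccc}
 & e&a&b&0\\\hline
\chi_0&1&1&1&1\\
\chi_e&1&0&0&0\\
\chi_b&1&x&x&0\\
\chi_a&0&x&0&0\\
\underline 0&0&0&0&0
\end{array}
\]
Order $A$ by left divisibility: $a\ge b\ge0$ and $e\ge0$. For each $z\in A$ the homomorphism $\chi_z$ takes a value $t_z$ exactly on the elements above $z$, namely $t_0=t_e=1$ and $t_b=t_a=x$. So the evaluation at $y$ satisfies $\varphi(\chi_z)=t_z$ exactly for $z\le y$, and $y$ is the greatest such $z$. Now let $\varphi$ be any $2$-local map. If $\varphi(\chi_a)=x$, then every witness for $\chi_a$ and another homomorphism is $a$, so $\varphi$ is the evaluation at $a$; if $\varphi(\chi_e)=1$, then likewise it is the evaluation at $e$. Otherwise $\varphi(\chi_a)=\varphi(\chi_e)=0$, a witness for $\chi_e,\chi_b$ differs from $e$, and $\varphi(\chi_b)\in\{x,0\}$ gives the evaluation at $b$ or at $0$. In each case the point is the greatest $z$ with $\varphi(\chi_z)=t_z$. The general proof constructs the $\chi_z$, shows that a greatest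 such $z$ exists, and shows that it controls $\varphi$.

\subsection{The order on $A$}
For the rest of the proof fix $M=M_G$, $n=2|G|$, a finite $A\le M^r$ and a $k$-local map $\varphi\colon\hom(A,M)\to M$. Since $n\ge2$, the power $c^{n-1}$ of $c\in A$ lies in $A$. By (M3), $c^n$ is the idempotent with entry $1$ where $c(i)\in G$ and $0$ elsewhere. Idempotents of $A$ are tuples of $0$'s and $1$'s, so they commute.

Write $y\ge a$ if $a=y$ or $a=cy$ for some $c\in A$. This is a preorder (Green's $\mathcal L$-preorder). Write $y\sim a$ if $y\ge a\ge y$; the $\sim$-classes are called \emph{classes} and are partially ordered by $\ge$. For $a\in A$ put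
\[
\operatorname{supp}a=\{i:a(i)\ne0\},\quad F_a=\{c\in A:c(i)\in G\text{ for all }i\in\operatorname{supp}a\},\quad U_a=\{y\in A:y\ge a\}.
\]
The set $F_a$ consists of the elements that act invertibly on $a$. Call $a$ of \emph{$G$-type} if $a\in F_a$, that is, if all nonzero entries of $a$ lie in $G$, and of \emph{$X$-type} otherwise. A subset $F\subseteq A$, possibly empty, is a \emph{filter} if
\begin{equation}\label{eq:filter}
cd\in F\iff c\in F\text{ and }d\in F\qquad(c,d\in A).
\end{equation}
By (M1), each $F_a$ is a filter, and so is $h^{-1}(G)$ for $h\in\hom(A,M)$. Intersections of filters are filters.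

\begin{lemma}\label{lem:order}
Let $a,c,y\in A$.
\begin{itemize}
\item[(a)] If $a=cy$, then $c\in F_a$. If $y\ge a$, then $\operatorname{supp}y\supseteq\operatorname{supp}a$.
\item[(b)] If $c\in F_a$, then $c^na=a$ and $ca\sim a$.
\item[(c)] $cy\in U_a$ if and only if $c\in F_a$ and $y\in U_a$.
\item[(d)] If $a$ is of $G$-type, then $U_a=F_a$. If $a$ is of $X$-type, then $U_a\cap F_a=\varnothing$.
\item[(e)] $\operatorname{supp}a$, $F_a$, $U_a$ and the type of $a$ depend only on the class of $a$.
\item[(f)] Let $F$ be a nonempty filter and $e$ the product of all idempotents in $F$. Then $e\in F$, $c^ne=e$ for all $c\in F$, and $F_e=F$.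
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply (M1) at each $i\in\operatorname{supp}a$.

(b) On $\operatorname{supp}a$ the entries of $c^n$ are $1$, and off $\operatorname{supp}a$ both $c^na$ and $a$ vanish. So $a=c^{n-1}(ca)$, which gives $ca\ge a$; and $a\ge ca$.

(c) Let $cy\ge a$. Then $y\ge a$, and $a=cy$ or $a=dcy$ with $d\in A$; by (a), $c\in F_a$ or $dc\in F_a$, and the latter gives $c\in F_a$ by \eqref{eq:filter}. Conversely let $c\in F_a$ and $y\ge a$. If $y=a$, use (b). If $a=dy$, we claim $dc^ny=a$, so that $a=(dc^{n-1})(cy)$. For $i\in\operatorname{supp}a$ we have $c(i)^n=1$, so $d(i)c(i)^ny(i)=d(i)y(i)$. For $i\notin\operatorname{supp}a$ we have $d(i)\notin G$ or $y(i)=0$, so $d(i)c(i)^ny(i)=0$.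

(d) If $y\ge a$, then by (M1) the entries $y(i)$ and $a(i)$ lie both in $G$ or both in $X$ for $i\in\operatorname{supp}a$. So $U_a\subseteq F_a$ if $a$ is of $G$-type, and $U_a\cap F_a=\varnothing$ otherwise. If $a$ is of $G$-type and $y\in F_a$, then $ay^n=a$: on $\operatorname{supp}a$ we multiply $a(i)\in G$ by $1$, and elsewhere $a(i)=0$. So $a=(ay^{n-1})y$ and $y\in U_a$.

(e) For $\operatorname{supp}a$, and hence $F_a$, use (a); for $U_a$ use transitivity. As $U_a\ne\varnothing$, part (d) shows that $F_a$ and $U_a$ determine the type.

(f) $F$ is closed under products, so it contains the idempotent $c^n$ for each $c\in F$, and $e\in F$. Since idempotents commute and $c^n$ is a factor of $e$, we have $c^ne=e$; then $c^n\in F_e$ by (a), and $c\in F_e$ by \eqref{eq:filter}. Conversely, if $c\in F_e$, then $c^ne=e\in F$ by (b), so $c\in F$ by \eqref{eq:filter}.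
\end{proof}

For a class $\Lambda$ we write $F_\Lambda$, $U_\Lambda$ and speak of the type of $\Lambda$. Note that $\Lambda\subseteq U_\Lambda$, and that $\Lambda'\ge\Lambda$ if and only if $\Lambda'\subseteq U_\Lambda$.

\subsection{Test homomorphisms}
A pair $(F,D)$ is \emph{admissible} if $F$ is a filter, $D\subseteq A\setminus F$, and
\begin{equation}\label{eq:adm}
cy\in D\iff c\in F\text{ and }y\in D\qquad(c,y\in A).
\end{equation}
Define $\chi_{F,D}\colon A\to M$ to be $1$ on $F$, $x_1$ on $D$, and $0$ elsewhere. It is a homomorphism. If $c\notin F$, then $cy\notin F\cup D$ and $\chi_{F,D}(c)\in\{x_1,0\}$, so $\chi_{F,D}(cy)=0=\chi_{F,D}(c)\chi_{F,D}(y)$. If $c\in F$, then $cy\in F\iff y\in F$ and $cy\in D\iff y\in D$, so $\chi_{F,D}(cy)=\chi_{F,D}(y)=1\cdot\chi_{F,D}(y)$. The pair $(F,\varnothing)$ is admissible for every filter $F$. If $(F,D)$ and $(F,D')$ are admissible, so is $(F,D\setminus D')$: for $c\notin F$ we have $cy\notin D$, and for $c\in F$ both $D$ and $D'$ contain $cy$ exactly when they contain $y$.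

For a class $\Lambda$ define
\[
\chi_\Lambda=\chi_{F_\Lambda,\varnothing},\ \ t_\Lambda=1\quad(\text{$G$-type}),\qquad\qquad \chi_\Lambda=\chi_{F_\Lambda,U_\Lambda},\ \ t_\Lambda=x_1\quad(\text{$X$-type}).
\]
The second pair is admissible by Lemma~\ref{lem:order}(c),(d). By Lemma~\ref{lem:order}(d), in both cases
\begin{equation}\label{eq:test}
\chi_\Lambda(y)=t_\Lambda\iff y\in U_\Lambda .
\end{equation}
Call $\Lambda$ \emph{marked} if $\varphi(\chi_\Lambda)=t_\Lambda$. By \eqref{eq:test}, \emph{a witness for a tuple of homomorphisms containing $\chi_\Lambda$, with $\Lambda$ marked, lies in $U_\Lambda$.} If $\varphi$ is the evaluation at $a^*$, the marked classes are those below $a^*$, and the class of $a^*$ is the greatest of them.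

The arguments below lead to admissible pairs $(F,D)$ that are not of the form $(F_\Lambda,U_\Lambda)$. To return to classes we decompose $D$.

\begin{lemma}\label{lem:decomp}
If $(F,D)$ is admissible, then $D$ is a disjoint union of sets $U_\Lambda$ with $\Lambda$ of $X$-type and $F_\Lambda=F$.
\end{lemma}

\begin{proof}
Let $z\in D$. Then $U_z\subseteq D$, since $cy=z\in D$ implies $y\in D$. Also $F_z\subseteq F$, since $c\in F_z$ gives $c\cdot c^{n-1}z=z\in D$ and so $c\in F$.

For $y\in D$ define $y^*=y$ if $F=\varnothing$, and $y^*=ey$ with $e$ as in Lemma~\ref{lem:order}(f) if $F\ne\varnothing$. Then $y^*\in D$ by \eqref{eq:adm}, and $y\in U_{y^*}\subseteq D$. We claim $F_{y^*}=F$. One inclusion was just shown. If $c\in F$, then $c^ny^*=c^ney=y^*$, so $c^n\in F_{y^*}$ by Lemma~\ref{lem:order}(a) and $c\in F_{y^*}$. As $y^*\in D$ is not in $F=F_{y^*}$, it is of $X$-type.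

It remains to see that the sets $U_{y^*}$ are equal or disjoint. Let $w\in U_{y^*}\cap U_{z^*}$. Then $y^*=w$, or $y^*=cw$ with $c\in F_{y^*}=F=F_{z^*}$. In both cases $y^*\in U_{z^*}$, in the second by Lemma~\ref{lem:order}(c). By symmetry $y^*\sim z^*$, so $U_{y^*}=U_{z^*}$.
\end{proof}

\begin{lemma}\label{lem:localize}
Let $(F,D)$ be admissible. If $\varphi(\chi_{F,D})=1$, then $F$ contains a marked class. If $\varphi(\chi_{F,D})=x_1$, then $D$ contains a marked class.
\end{lemma}

\begin{proof}
Let $\varphi(\chi_{F,D})=1$. A witness for $\chi_{F,D},\chi_{F,\varnothing}$ lies in $F$, so $F\ne\varnothing$ and $\varphi(\chi_{F,\varnothing})=1$. Let $\Lambda$ be the class of the idempotent $e$ of Lemma~\ref{lem:order}(f). It is of $G$-type and $F_\Lambda=F$, so $\chi_\Lambda=\chi_{F,\varnothing}$, the class $\Lambda$ is marked, and $\Lambda\subseteq U_\Lambda=F$.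

Let $\varphi(\chi_{F,D})=x_1$. A witness for $\chi_{F,D}$ lies in $D$, so $D=U_{\Lambda_1}\cup\dots\cup U_{\Lambda_s}$ as in Lemma~\ref{lem:decomp} with $s\ge1$, and $\chi_{F,U_{\Lambda_j}}=\chi_{\Lambda_j}$. We use induction on $s$. If $s=1$, then $\Lambda_1$ is marked. If $s>1$, let $D'=D\setminus U_{\Lambda_1}$, so that $(F,D')$ is admissible. A witness $a$ for $\chi_{F,D},\chi_{\Lambda_1},\chi_{F,D'}$ lies in $D$. If $a\in U_{\Lambda_1}$, then $\Lambda_1$ is marked; if $a\in D'$, then $\varphi(\chi_{F,D'})=x_1$ and the induction hypothesis applies.
\end{proof}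

\begin{remark}
Three homomorphisms are needed here. Let $G=1$ and let $A=\{a_1,a_2,a_3,0\}\le M_1^3$, where $a_i$ has $x$ at $i$ and $0$ elsewhere. This semigroup is null, and its homomorphisms to $M_1$ are the constant $1$ and the maps $\chi_{\varnothing,D}$ with $D\subseteq\{a_1,a_2,a_3\}$. Send the constant $1$ to $1$, and $\chi_{\varnothing,D}$ to $x$ if $|D|\ge2$ and to $0$ otherwise. This map is $2$-local: two sets with at least two elements meet, a set with at least two elements is not contained in one with at most one element, and $0$ is a witness when no set with two elements is involved. It is not an evaluation, since no $\chi_{\varnothing,\{a_i\}}$ is sent to $x$ while $\chi_{\varnothing,\{a_1,a_2\}}$ is. So $M_1$ is not $2$-local, although the trivial group is $1$-local.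
\end{remark}

\subsection{The greatest marked class}

\begin{lemma}\label{lem:greatest}
There is a greatest marked class $\Lambda_0$.
\end{lemma}

\begin{proof}
The homomorphism $\chi_{A,\varnothing}$ is constantly $1$, so $\varphi(\chi_{A,\varnothing})=1$, and Lemma~\ref{lem:localize} gives a marked class. As there are finitely many classes, it suffices to show that two marked classes $\Lambda_1,\Lambda_2$ have a marked upper bound, that is, that $E=U_{\Lambda_1}\cap U_{\Lambda_2}$ contains a marked class. Let $F=F_{\Lambda_1}\cap F_{\Lambda_2}$. If both classes are of $G$-type, then $E=F$; put $\chi=\chi_{F,\varnothing}$ and $t=1$. Otherwise $E\cap F=\varnothing$ by Lemma~\ref{lem:order}(d), and $(F,E)$ satisfies \eqref{eq:adm} by Lemma~\ref{lem:order}(c); put $\chi=\chi_{F,E}$ and $t=x_1$. In both cases $\chi^{-1}(t)=E$. A witness for $\chi_{\Lambda_1},\chi_{\Lambda_2},\chi$ lies in $E$, so $\varphi(\chi)=t$, and Lemma~\ref{lem:localize} applies.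
\end{proof}

From now on $F=F_{\Lambda_0}$, $U=U_{\Lambda_0}$ and $t=t_{\Lambda_0}$. By maximality, \emph{$\Lambda_0$ is the only marked class contained in $U$.} A homomorphism $h\colon A\to M$ vanishes everywhere or nowhere on $\Lambda_0$, because $a=cy$ and $h(y)=0$ imply $h(a)=0$. We expect $a^*\in\Lambda_0$, so $\varphi$ should kill the homomorphisms that vanish on $\Lambda_0$.

\begin{lemma}\label{lem:vanish}
If $h\in\hom(A,M)$ vanishes on $\Lambda_0$, then $\varphi(h)=0$.
\end{lemma}

\begin{proof}
Suppose $\varphi(h)=m\ne0$. We find a test homomorphism $\chi$ with filter $F'=F\cap h^{-1}(G)$, a value $t'\in\{1,x_1\}$ and a set $E=\chi^{-1}(t')$ with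
\[
\{y\in U:h(y)=m\}\subseteq E\subseteq\{y\in U:h(y)\ne0\}.
\]
Then a witness for $\chi_{\Lambda_0},h,\chi$ lies in $E$, so $\varphi(\chi)=t'$, and by Lemma~\ref{lem:localize} the set $E$ contains a marked class. This class lies in $U$, so it is $\Lambda_0$; but $h$ is nonzero on $E$, a contradiction.

If $\Lambda_0$ is of $G$-type and $m\in G$, then $U=F$, and we take $\chi=\chi_{F',\varnothing}$, $t'=1$, $E=F'$.

If $\Lambda_0$ is of $G$-type and $m\in X$, take $E=U\cap h^{-1}(X)$, which is disjoint from $F'\subseteq h^{-1}(G)$. By Lemma~\ref{lem:order}(c) and (M1), $cy\in E$ if and only if $c\in F$, $y\in U$, $h(c)\in G$ and $h(y)\in X$. So $(F',E)$ is admissible; take $\chi=\chi_{F',E}$ and $t'=x_1$.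

If $\Lambda_0$ is of $X$-type, take $E=\{y\in U:h(y)\ne0\}$, which is disjoint from $F'$ because $U\cap F=\varnothing$. Now $cy\in E$ if and only if $c\in F$, $y\in U$, $h(c)\in G$ and $h(y)\ne0$. Again $(F',E)$ is admissible; take $\chi=\chi_{F',E}$ and $t'=x_1$.
\end{proof}

\subsection{The group acting on $\Lambda_0$}
The test homomorphisms cannot distinguish the elements of $\Lambda_0$. The model case is $A=M_G$ with $\Lambda_0=X$, where $F=G$. A homomorphism $h$ that sends $x_1$ into $X$ maps $G$ into $G$ and satisfies $h(x_g)=h(g)h(x_1)$, so it is described by the group homomorphism $h|_G$ and the base value $h(x_1)$. We show that the same description holds in general.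

Fix $a_0\in\Lambda_0$. If $\Lambda_0$ is of $G$-type, choose $a_0$ idempotent; this is possible because $a_0^{n-1}\in F$ and so $a_0^n\sim a_0$ by Lemma~\ref{lem:order}(b). Let $Z=\operatorname{supp}a_0$. For $c\in F$ let $\bar c=c|_Z\in G^Z$, and let $H=\{1\}\cup\{\bar c:c\in F\}$. If $F\neq\varnothing$, the $\bar c$ form a subsemigroup of the finite group $G^Z$, hence a subgroup; so $H$ is a finite group in $\mathbb{ISP}(G)$ and is trivial if $F=\varnothing$. By (M2), $H$ acts freely on $(G\cup X)^Z$ by coordinatewise multiplication.

\begin{lemma}\label{lem:delta}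
For each $y\in U$ there is a unique $\delta(y)\in H$ with $y|_Z=\delta(y)\cdot a_0|_Z$. We have $\delta(cy)=\bar c\,\delta(y)$ for $c\in F$, $y\in U$, and $\delta(\Lambda_0)=H$. If $\Lambda_0$ is of $G$-type, then $\delta(y)=\bar y$.
\end{lemma}

\begin{proof}
If $y=a_0$, take $\delta(y)=1$. If $a_0=cy$, then $c\in F$ and $a_0|_Z=\bar c\cdot y|_Z$ with $y|_Z\in(G\cup X)^Z$; take $\delta(y)=\bar c^{\,-1}$. Uniqueness holds by freeness. For $c\in F$, $y\in U$ we have $cy\in U$ and $(cy)|_Z=\bar c\,\delta(y)\cdot a_0|_Z$, which gives the formula. In particular $\delta(ca_0)=\bar c$ with $ca_0\in\Lambda_0$, so $\delta(\Lambda_0)=H$. In the $G$-type case all entries of $a_0|_Z$ are $1$.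
\end{proof}

\begin{lemma}\label{lem:gamma}
Let $h\in\hom(A,M)$ be nonzero on $\Lambda_0$. There is $\gamma_h\in\hom(H,G)$ with $h(c)=\gamma_h(\bar c)$ for $c\in F$ and $h(y)=\gamma_h(\delta(y))\,h(a_0)$ for $y\in U$.
\end{lemma}

\begin{proof}
For $c\in F$ we have $c^na_0=a_0$, so $h(c)^nh(a_0)=h(a_0)\ne0$ and $h(c)\in G$. If $\bar c=\bar d$, then $ca_0=da_0$, as both vanish off $Z$; so $h(c)h(a_0)=h(d)h(a_0)$, and $h(c)=h(d)$ by (M2). Hence $\gamma_h(\bar c)=h(c)$ defines a homomorphism $H\to G$ (the trivial one if $F=\varnothing$). The second formula holds for $y=a_0$. If $a_0=cy$, then $h(a_0)=\gamma_h(\bar c)h(y)$ and $\delta(y)=\bar c^{\,-1}$; multiply on the left by $\gamma_h(\bar c)^{-1}$.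
\end{proof}

Conversely, every $\gamma\in\hom(H,G)$ arises, with base value $t$. Define $\sigma_\gamma\colon A\to M$ by
\[
\sigma_\gamma(c)=\gamma(\bar c)\ \ (c\in F),\qquad \sigma_\gamma(y)=\gamma(\delta(y))\,t\ \ (y\in U),\qquad \sigma_\gamma=0\text{ elsewhere}.
\]
If $\Lambda_0$ is of $X$-type, $F$ and $U$ are disjoint. If it is of $G$-type, then $F=U$, $t=1$ and $\delta(y)=\bar y$, so the two formulas agree; this is why $a_0$ was chosen idempotent. We check $\sigma_\gamma(cy)=\sigma_\gamma(c)\sigma_\gamma(y)$. If $c\notin F$, then $cy\notin F\cup U$ and $\sigma_\gamma(c)\in X\cup\{0\}$, so both sides are $0$. Let $c\in F$. If $y\notin F\cup U$, then $cy\notin F\cup U$ and both sides are $0$. If $y\in F$, both sides are $\gamma(\bar c)\gamma(\bar y)$. If $y\in U$, both sides are $\gamma(\bar c)\gamma(\delta(y))t$ by Lemma~\ref{lem:delta}.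

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
Let $\gamma_1,\dots,\gamma_{k-1}\in\hom(H,G)$. A witness $a$ for the $k$ homomorphisms $\chi_{\Lambda_0},\sigma_{\gamma_1},\dots,\sigma_{\gamma_{k-1}}$ lies in $U$, so $\varphi(\sigma_{\gamma_i})=\gamma_i(\delta(a))\,t$ for all $i$. In particular, for each $\gamma$ there is $\psi(\gamma)\in G$ with $\varphi(\sigma_\gamma)=\psi(\gamma)t$, unique by (M2), and $\psi(\gamma_i)=\gamma_i(\delta(a))$ for all $i$. So $\psi\colon\hom(H,G)\to G$ is $(k-1)$-local, hence $k_G$-local. (The extra homomorphism $\chi_{\Lambda_0}$, which keeps the witness in $U$, accounts for the term $k_G+1$.) As $G$ is $k_G$-local, $\psi$ is the evaluation at some $\eta\in H$. By Lemma~\ref{lem:delta} there is $a^*\in\Lambda_0$ with $\delta(a^*)=\eta$.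

Let $h\in\hom(A,M)$. If $h$ vanishes on $\Lambda_0$, then $\varphi(h)=0=h(a^*)$ by Lemma~\ref{lem:vanish}. Otherwise let $\gamma=\gamma_h$ and let $a\in U$ be a witness for $\chi_{\Lambda_0},\sigma_\gamma,h$. Then $\gamma(\delta(a))=\psi(\gamma)=\gamma(\eta)$, and Lemma~\ref{lem:gamma} gives
\[
\varphi(h)=h(a)=\gamma(\delta(a))\,h(a_0)=\gamma(\eta)\,h(a_0)=h(a^*).
\]
So $\varphi$ is the evaluation at $a^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $G=\mathbb F_p\rtimes C$ is $3$-local by Lemma~\ref{lem:group}, so $M_G$ is $4$-local by Theorem~\ref{thm:transfer} and dualizable by Lemma~\ref{lem:compact}. Since $C\ne1$, the group $G$ is nonabelian, and $\mathsf V(M_G)$ is residually large by Proposition~\ref{prop:large}.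
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
One direction is Theorem~\ref{thm:transfer}. Conversely let $M_G$ be $k$-local, let $H\in\mathbb{ISP}(G)\subseteq\mathbb{ISP}(M_G)$ be finite, and let $\psi\colon\hom(H,G)\to G$ be $k$-local. A homomorphism $h\colon H\to M_G$ sends the identity of $H$ to $0$ or to $1$. In the first case $h$ is the zero map $\underline0$; in the second $h(u)h(u^{-1})=1$ gives $h(u)\in G$ for all $u\in H$. So $\hom(H,M_G)=\hom(H,G)\cup\{\underline0\}$. Extend $\psi$ by $\underline0\mapsto0$. Every element of $H$ is a witness for $\underline0$, so the extension is $k$-local, hence an evaluation, and so is $\psi$. Thus $G$ is $k$-local.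
\end{proof}

\section{A bound on subdirectly irreducibles}\label{sec:small}

If $G$ is abelian of exponent $n$, then $M_G$ satisfies
\begin{equation}\label{eq:ids}
xyz\approx yxz,\qquad x^{n+1}y\approx xy .
\end{equation}
Indeed, both sides of the first identity are $0$ unless $x,y\in G$, where $xy=yx$; both sides of the second are $0$ unless $x\in G$, where $x^{n+1}=x$. The identities say that left multiplications commute and satisfy $c^{n+1}=c$. In a subdirectly irreducible semigroup this forces each left multiplication to be invertible or zero, so that the semigroup looks like $M_G$ or a part of it. Commutativity then excludes the nonregular faithful actions seen in Example~\ref{ex:S3}.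

\begin{proposition}\label{prop:E}
Let $n\ge1$. Every subdirectly irreducible semigroup $S$ satisfying \eqref{eq:ids} has at most $2n+1$ elements.
\end{proposition}

\begin{proof}
For $s\in S$ let $\lambda_s\colon S\to S$, $r\mapsto sr$, and let $\mathcal C=\{\mathrm{id}\}\cup\{\lambda_s:s\in S\}$. We have $\lambda_s\lambda_t=\lambda_{st}$, and by \eqref{eq:ids} $\mathcal C$ is a commutative monoid with $c^{n+1}=c$ for all $c\in\mathcal C$. Associativity gives $c(sr)=(cs)r$, that is, $\lambda_{cs}=c\lambda_s$. So every $c\in\mathcal C$ commutes with left and with right multiplications.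

\emph{Step 1: each $c\in\mathcal C$ is invertible or zero.} Let $e\in\mathcal C$ be idempotent. As $e$ commutes with left and right multiplications, $\theta_e=\{(s,t):es=et\}$ is a congruence and $eS$ is an ideal, so $(eS\times eS)\cup\Delta$ is a congruence. If $s,t\in eS$ and $es=et$, then $s=es=et=t$; so the two congruences intersect in $\Delta$. Hence either $e$ is injective, and so $e=\mathrm{id}$, or the ideal $eS$ has one element, which is a zero $0$ of $S$. For $c\in\mathcal C$, $c^n$ is idempotent and $c=c^nc$; so $c^n=\mathrm{id}$ or $c$ is the constant map $0$, and not both as $|S|\ge2$. Let $N=\{c\in\mathcal C:c^n=\mathrm{id}\}$, an abelian group of exponent dividing $n$ that permutes $S$. Let $S_1=\{s:\lambda_s\in N\}$ and $S_0=S\setminus S_1$. If $S_0\ne\varnothing$, then $S$ has a zero, $0\in S_0$, $N$ fixes $0$, and $\lambda_s$ is constantly $0$ for $s\in S_0$. If $S_1=\varnothing$, then $S$ is null, every equivalence relation is a congruence, and $|S|=2$, since for distinct $r,s,t$ the relations collapsing only $\{r,s\}$ and only $\{r,t\}$ intersect in $\Delta$. So assume $S_1\ne\varnothing$. For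 $s\in S_1$ we have $\mathrm{id}=\lambda_{s^n}$, so $s\mapsto\lambda_s$ maps $S_1$ onto $N$.

\emph{Step 2: a supply of congruences.} Let $\Theta=\{(s,t):\lambda_s=\lambda_t\}$; it relates all elements of $S_0$ to one another and none of them to an element of $S_1$. From $\lambda_{cs}=c\lambda_s$ we see that $S_1$, $S_0$ and $\Theta$ are $N$-invariant, and that for $s\in S_1$, $c\in N$,
\begin{equation}\label{eq:free}
(cs,s)\in\Theta\implies c=\mathrm{id}.
\end{equation}
In particular $N$ acts freely on $S_1$.
\begin{itemize}
\item[(i)] Every $N$-invariant equivalence relation contained in $\Theta$ is a congruence. Left multiplications are in $N$ or constant, and $(s,t)\in\Theta$ gives $sr=tr$ for all $r$.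
\item[(ii)] For $L\le N$, the relation $\Psi_L$ of lying in the same $L$-orbit is a congruence, since elements of $L$ commute with left and right multiplications. If $L\ne1$, then $\Psi_L\ne\Delta$ by freeness on $S_1$.
\item[(iii)] If $N$ acts freely on $S\setminus\{0\}$ (on $S$, if $S_0=\varnothing$), then $|N|\le n$. Let $L,L'\le N$ with $L\cap L'=1$. If $cs=c's\ne s$ with $c\in L$, $c'\in L'$, then $c=c'\in L\cap L'$ by freeness, which is absurd; so $\Psi_L\cap\Psi_{L'}=\Delta$, and $L=1$ or $L'=1$ by (ii). A finitely generated subgroup of $N$ is finite abelian, hence a direct product of cyclic groups of prime power order, and by what we just showed there is at most one factor. So it is cyclic of order dividing $n$. Hence $N$ does not have $n+1$ distinct elements.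
\end{itemize}

\emph{Step 3: the case $|S_0|\le1$.} By \eqref{eq:free}, $\Psi_N\cap\Theta=\Delta$, and $\Theta$ is a congruence by (i). If $\Psi_N=\Delta$, then $N=1$ by (ii), so $S_1$ is a single $\Theta$-class, and by (i) every equivalence relation on $S_1$, extended by $\Delta$, is a congruence. As in Step 1 this gives $|S_1|\le2$, and $|S|\le3$. If $\Theta=\Delta$, then $\lambda$ is a bijection $S_1\to N$, and (iii) gives $|S|\le n+1$.

\emph{Step 4: the case $|S_0|\ge2$.} By (i), $\rho=(S_0\times S_0)\cup\Delta$ and $(\Theta\cap(S_1\times S_1))\cup\Delta$ are congruences. They intersect in $\Delta$ and $\rho\ne\Delta$, so $\lambda$ is injective on $S_1$ and $|S_1|=|N|$. For an $N$-orbit $O\subseteq S_0\setminus\{0\}$, the equivalence relation whose only nonsingleton block is $O\cup\{0\}$ is a nontrivial congruence by (i), and those for two different orbits intersect in $\Delta$. So $S_0=O\cup\{0\}$ for a single orbit $O$. Let $L$ be the stabilizer in $N$ of a point of $O$. Since $N$ is abelian and transitive on $O$, the group $L$ fixes $O$ pointwise, so $\Psi_L\cap\rho=\Delta$, and $L=1$ by (ii). Thus $N$ acts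 freely on $O$, $|O|=|N|$, and (iii) gives $|S|=2|N|+1\le2n+1$.
\end{proof}

\begin{remark}
The bound is attained if $n$ is a power of a prime $p$, $n>1$. Let $G$ be cyclic of order $n$ with subgroup $P$ of order $p$, and let $\theta\ne\Delta$ be a congruence on $M_G$. If $g\mathrel\theta g'$ with $g,g'\in G$, then $x_g\mathrel\theta x_{g'}$. If $g\in G$ is related to an element outside $G$, then $x_g=gx_1\mathrel\theta0$, and if one $x_g$ is related to $0$, then all are. So in every case $x_1\mathrel\theta x_u$ for some $u\ne1$, hence $x_1\mathrel\theta x_w$ for all $w\in\langle u\rangle\supseteq P$. Thus $M_G$ is subdirectly irreducible, with $2n+1$ elements.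
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
If $G$ is abelian of exponent $n$, all members of $\mathsf V(M_G)$ satisfy \eqref{eq:ids}, and Proposition~\ref{prop:E} bounds the subdirectly irreducible ones. If $G$ is nonabelian, apply Proposition~\ref{prop:large}.
\end{proof}

\section{Nilpotent and commutative semigroups}\label{sec:nil}

To refute dualizability with respect to every alter ego at once, one needs a continuous map that agrees with an evaluation on every finite set of homomorphisms but is not an evaluation. The following known criterion obtains such a map as a majority vote over an infinite set $A_0$; we include the proof. The \emph{index} of a congruence is its number of blocks, and $\pi_s\colon T^I\to T$ is the projection at $s\in I$.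

\begin{lemma}\label{lem:criterion}
Let $T$ be a finite semigroup, $f\colon\mathbb N\to\mathbb N$ a function, $A\le T^I$, and $A_0\subseteq A$ an infinite subset. Suppose that
\begin{itemize}
\item[(i)] for every $n$ and every congruence $\theta$ on $A$ of index at most $n$, the restriction $\theta|_{A_0}$ has exactly one block with more than $f(n)$ elements, its \emph{large block};
\item[(ii)] $g\notin A$, where $g\in T^I$ and $g(s)$ is the value of $\pi_s$ on the large block of $\ker\pi_s|_{A_0}$.
\end{itemize}
Then $T$ is inherently nondualizable.
\end{lemma}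

\begin{proof}
As $A_0$ is infinite and $\theta|_{A_0}$ has finitely many blocks, the large block is the unique infinite block; it does not depend on $n$. Suppose $T\in\mathbb{ISP}(N)$ with $N$ finite and dualizable. Then $A\in\mathbb{ISP}(N)$. For $h\in\hom(A,N)$ let $\varphi(h)$ be the value of $h$ on the large block of $\ker h|_{A_0}$. As $\ker h$ has index at most $|N|$, at most $m=|N|f(|N|)$ elements of $A_0$ lie outside this block. Hence finitely many large blocks have a common element, and $\varphi$ agrees with an evaluation on every finite set of homomorphisms. Each instance of the preservation of a compatible relation or (partial) operation involves finitely many homomorphisms, so $\varphi$ preserves them all. Fix $A_1\subseteq A_0$ with $|A_1|=2m+1$. Then $\varphi(h)$ is the value that $h$ takes on more than half of $A_1$, so it depends only on $h|_{A_1}$, and $\varphi$ is continuous. Since $N$ is dualizable, $\varphi$ is the evaluation at some $a\in A$. Let $s\in I$ and $\beta\in\hom(T,N)$. The large block of $\ker\pi_s|_{A_0}$ is infinite and $\beta\pi_s$ is constant on it, so it is contained in the large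 block of $\ker\beta\pi_s|_{A_0}$. Thus $\beta(a(s))=\varphi(\beta\pi_s|_A)=\beta(g(s))$. As $\hom(T,N)$ separates the points of $T$, we get $a=g$, contrary to (ii).
\end{proof}

We recall that the free semigroup $T$ of $\mathsf V(M)$ on $x,y$ is the subsemigroup of $M^{M\times M}$ generated by the two projections. It is finite, it lies in $\mathbb{ISP}(M)$, and two words in $x,y$ are equal in $T$ if and only if the corresponding identity holds in $\mathsf V(M)$. Below $T^j$ is the ideal of products of $j$ elements, that is, of values of words of length at least $j$.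

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $T$ be as above and $c=xy$. If $c\in T^3$, then $\mathsf V(M)$ satisfies $xy\approx u$ for a word $u$ of length at least $3$. Then every $S\in\mathsf V(M)$ has $S^2=S^3$, hence $S^2=S^j$ for all $j\ge2$, and nilpotent members are null, contrary to the hypothesis. So $c\notin T^3$, and therefore $x,y\notin T^2$. This is the only use of the hypothesis. Let $e$ be an idempotent of the finite semigroup $T$ and let $d=xey\in T^3$, so $d\ne c$. It suffices to show that $T$ is inherently nondualizable.

We plan to apply Lemma~\ref{lem:criterion} to elements $a_p$ ($p\in\omega$) that equal $c$ at a coordinate $\infty$ and at the coordinate $p$, and $d$ elsewhere; then $g$ equals $c$ at $\infty$ only. For (i), each $a_p$ should be a product of two generators in many ways. For (ii), no product of two generators may equal $c$ at $\infty$ alone. Both are achieved by indexing the generators by ``lines'' such that any two lines share a point other than $\infty$.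

Let $\mathcal E$ be the set of $2$-element subsets of $\omega$, let $\mathcal P$ be the set of unordered pairs of disjoint members of $\mathcal E$, and let $I=\{\infty\}\cup\omega\cup\mathcal P$ (disjoint union). For $\ell\in\mathcal E$ let $L_\ell=\{\infty\}\cup\ell\cup\{P\in\mathcal P:\ell\in P\}$. For $\ell\ne m$,
\[
L_\ell\cap L_m=\{\infty,p\}\ \text{ if }\ell\cap m=\{p\},\qquad L_\ell\cap L_m=\{\infty,\{\ell,m\}\}\ \text{ if }\ell\cap m=\varnothing;
\]
the points in $\mathcal P$ are there to make disjoint pairs meet. Define $u_\ell,v_\ell\in T^I$ by
\[
u_\ell(s)=\begin{cases}x&s\in L_\ell,\\ xe&s\notin L_\ell,\end{cases}\qquad v_\ell(s)=\begin{cases}y&s\in L_\ell,\\ ey&s\notin L_\ell,\end{cases}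
\]
and let $A\le T^I$ be generated by all $u_\ell,v_\ell$. Since $x\cdot ey=xe\cdot y=xe\cdot ey=d$, the product $u_\ell v_m$ is $c$ on $L_\ell\cap L_m$ and $d$ elsewhere. So $u_\ell v_m=a_p$ whenever $\ell\cap m=\{p\}$, where $a_p$ is $c$ on $\{\infty,p\}$ and $d$ elsewhere. Let $A_0=\{a_p:p\in\omega\}\subseteq A$; the $a_p$ are distinct because $c\ne d$.

\emph{Condition (i) holds with $f(n)=n$.} Let $\theta$ have index at most $n$. Some block of $\theta|_{A_0}$ is infinite. Suppose two different blocks contain $a_{p_0},\dots,a_{p_n}$ and $a_{q_0},\dots,a_{q_n}$ respectively, with all $p_i,q_j$ distinct. Among the $n+1$ elements $v_{\{p_i,q_i\}}$ two are related, say $v_{\{p_i,q_i\}}\mathrel\theta v_{\{p_j,q_j\}}$ with $i\ne j$. The pair $\{p_i,q_j\}$ meets $\{p_i,q_i\}$ in $p_i$ and $\{p_j,q_j\}$ in $q_j$, so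
\[
a_{p_i}=u_{\{p_i,q_j\}}v_{\{p_i,q_i\}}\mathrel\theta u_{\{p_i,q_j\}}v_{\{p_j,q_j\}}=a_{q_j},
\]
a contradiction.

\emph{Condition (ii) holds.} All $a_p$ are $c$ at $\infty$, and at $s\ne\infty$ all but at most one of them are $d$. So $g(\infty)=c$ and $g(s)=d$ for $s\ne\infty$. Suppose $g=w_1\cdots w_t$ with generators $w_i$. At $\infty$ this reads $c\in T^t$, so $t\le2$. If $t=1$, then $c=w_1(\infty)\in\{x,y\}$, which is impossible since $c\in T^2$ and $x,y\notin T^2$. If $t=2$, let $w_1\in\{u_\ell,v_\ell\}$ and $w_2\in\{u_m,v_m\}$, and choose $s\in L_\ell\cap L_m$ with $s\ne\infty$, which is possible also if $\ell=m$. Each generator is constant on its line, so $g(s)=w_1(\infty)w_2(\infty)=g(\infty)=c\ne d$, a contradiction. Hence $g\notin A$, and Lemma~\ref{lem:criterion} applies.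
\end{proof}

The hypothesis of Theorem~\ref{thm:C} fails for every $M_G$ with $G$ finite: $M_G$ satisfies $xy\approx x^{|G|+1}y$, so nilpotent members of $\mathsf V(M_G)$ are null. For commutative $M$, an identity of this kind is forced whenever the hypothesis fails, and then Proposition~\ref{prop:E} applies.

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Let $M$ be finite, commutative and not inherently nondualizable. We show that $\mathsf V(M)$ is residually small. By Theorem~\ref{thm:C}, nilpotent members of $\mathsf V(M)$ are null. Let $T$ be free on $x,y$ in $\mathsf V(M)$. The quotient of $T$ that collapses the ideal $T^3$ to a zero lies in $\mathsf V(M)$ and is nilpotent, hence null. So $xy\in T^3$, and by commutativity $\mathsf V(M)$ satisfies $xy\approx x^iy^j$ with $i+j\ge3$. Exchanging $x$ and $y$ if necessary, we may assume $i\ge2$. Put $n=i+j-2\ge1$. Substituting $x$ for $y$ gives $x^2\approx x^{2+n}$, hence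
\begin{equation}\label{eq:period}
x^a\approx x^{a+n}\qquad(a\ge2).
\end{equation}
The identity $xyz\approx yxz$ holds by commutativity, so it suffices to derive $x^{n+1}y\approx xy$; then Proposition~\ref{prop:E} applies to $\mathsf V(M)$.

If $j=0$, then $xy\approx x^i$ and $xy\approx yx\approx y^i$. So $ab=a^i=ab'=(b')^i=a'b'$ for all $a,b,a',b'$; all products are equal, and $x^{n+1}y\approx xy$.

If $j\ge1$, write the identity as $xy\approx xy\cdot x^{i-1}y^{j-1}$ and apply it $n$ times to get $xy\approx x^{1+n(i-1)}y^{1+n(j-1)}$. Since $1+n(i-1)=(n+1)+n(i-2)$ and $n+1\ge2$, \eqref{eq:period} gives $x^{1+n(i-1)}\approx x^{n+1}$. If $j=1$, we have obtained $xy\approx x^{n+1}y$. If $j\ge2$, the same reduction applies to $y$, so $xy\approx x^{n+1}y^{n+1}$. Substituting $x^{n+1}$ for $x$ and using $(n+1)^2=(n+1)+n(n+1)$ with \eqref{eq:period}, we get $x^{n+1}y\approx x^{(n+1)^2}y^{n+1}\approx x^{n+1}y^{n+1}\approx xy$.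
\end{proof}

\begin{thebibliography}{9}
\bibitem{Jackson} Marcel Jackson, \emph{Natural dualities, nilpotence and projective planes}, arXiv:1406.3455 (2014).
\end{thebibliography}
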